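# The squares of a finite field shatter sets of nearly the largest possible size

## Shattering, characters and factorial moments

We fix the vocabulary first, with a small example for each notion, and state the question afterwards.

**Definition (shattering, VC-dimension).** Let $(G,+)$ be an abelian group and $S\subseteq G$. We say that $S$ *shatters* a finite set $Y=\{y_1,\dots,y_n\}\subseteq G$ of $n$ distinct elements if for every $A\subseteq Y$ there is $x\in G$ such that, for $1\le j\le n$,
$$y_j\in A\iff y_j\in S+x,\qquad S+x=\{z+x:z\in S\}.$$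
The *VC-dimension* $\operatorname{VC-dim}_G(S)$ is the cardinality of the largest set $Y\subseteq G$ shattered by $S$.

Two remarks follow at once. Shattering is hereditary: a subset of a shattered set is shattered. And if $G$ is finite, different subsets $A$ need different $x$, so $2^{|Y|}\le|G|$. Hence $\operatorname{VC-dim}_G(S)\le\log_2|G|$.

*Example.* Take $G=\mathbb F_5$ and $S=\{1,4\}$. The translates $S+x$ for $x=0,1,2,3,4$ are
$$\{1,4\},\quad\{2,0\},\quad\{3,1\},\quad\{4,2\},\quad\{0,3\}.$$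
They meet $Y=\{1,4\}$ in $\{1,4\},\ \emptyset,\ \{1\},\ \{4\},\ \emptyset$. All four subsets occur, so $Y$ is shattered, and since $\log_25<3$ the VC-dimension is $2$. The set $\{0,1\}$ is not shattered, because no translate contains both $0$ and $1$.

**Definition (squares).** For an odd prime power $q$, let $S_q=\{x^2:x\in\mathbb F_q^\times\}$, the nonzero squares, viewed as a subset of the additive group $(\mathbb F_q,+)$.

*Example.* $S_3=\{1\}$, $S_5=\{1,4\}$, $S_7=\{1,2,4\}$.

**Definition (characters).** A multiplicative character of $\mathbb F_q$ is a homomorphism $\chi:\mathbb F_q^\times\to\mathbb C^\times$. If it is nontrivial we put $\chi(0)=0$. When $\chi^0$ appears as a factor, it means the constant $1$, also at $0$. If $q\equiv1\pmod d$ there is a character of order $d$; its values on $\mathbb F_q^\times$ are exactly the set $\mu_d$ of $d$-th roots of unity, and its kernel $\Gamma$ has index $d$.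

*Examples.* For $d=2$ this is the quadratic character: $\chi=1$ on $S_q$, $\chi=-1$ on nonzero nonsquares, and $\Gamma=S_q$. For $q=7$, $d=3$, the powers $3^0,\dots,3^5$ of the generator $3$ are $1,3,2,6,4,5$. With $\omega=e^{2\pi i/3}$ and $\chi(3)=\omega$, we get $\chi(1)=\chi(6)=1$, $\chi(3)=\chi(4)=\omega$, $\chi(2)=\chi(5)=\omega^2$, and $\Gamma=\{1,6\}$.

For every nontrivial $\psi$ we have $\sum_x\psi(x)=0$. Consequently, for $a\ne a'$,
$$\sum_{y\in\mathbb F_q}\psi(y-a)\,\overline{\psi}(y-a')=-1.\tag{1}$$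
Indeed $y\mapsto\frac{y-a}{y-a'}$ maps $\mathbb F_q\setminus\{a'\}$ bijectively onto $\mathbb F_q\setminus\{1\}$, and $\sum_{v\ne1}\psi(v)=-\psi(1)=-1$.

**Weil's bound** (see for example Lidl–Niederreiter, *Finite Fields*, Thm 5.41). If $\chi$ has order $d>1$, and a monic $f\in\mathbb F_q[t]$ is not a $d$-th power of a polynomial and has $m$ distinct roots in $\overline{\mathbb F_q}$, then
$$\Big|\sum_{y\in\mathbb F_q}\chi(f(y))\Big|\le(m-1)\sqrt q.$$
This is the only deep input of the lecture.

*Example.* For $d=2$ and $f=t(t-1)$ the bound is $\sqrt q$, while by (1) the sum is $-1$. For $f=t^2$, which the hypothesis excludes, the sum is $q-1$.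

**Definition ($\chi$-shattering).** Let $\chi$ have order $d$. A set $Y\subseteq\mathbb F_q$ is *$\chi$-shattered* if for every $\varepsilon:Y\to\mu_d$ there is $x$ with $\chi(y-x)=\varepsilon(y)$ for all $y\in Y$.

This property is also hereditary, and since $x$ determines $\varepsilon$ it forces $d^{|Y|}\le q$. A $\chi$-shattered $Y$ is shattered by $\Gamma=\ker\chi$: we have $y\in\Gamma+x\iff\chi(y-x)=1$, so to cut out $A$ we use $\varepsilon=1$ on $A$ and any fixed $\varepsilon\ne1$ off $A$. The converse fails.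

*Examples.* (i) For $q=5$, $d=2$, the set $Y=\{1,4\}$ is shattered by $S_5$, but it is not $\chi$-shattered. The pattern $(\chi(1-x),\chi(4-x))$ is $(1,1)$, $(0,-1)$, $(1,-1)$, $(-1,1)$, $(-1,0)$ for $x=0,\dots,4$, so $(-1,-1)$ is missed. The empty set is cut out only by $x=1$ and $x=4$, both of which are elements of $Y$. (ii) For $q=7$, $d=3$, a $\chi$-shattered set has $3^{|Y|}\le7$, so at most one element, and every singleton is $\chi$-shattered. But $\Gamma=\{1,6\}$ shatters $\{1,6\}$: the translates by $x=0,1,2,5$ are $\{1,6\},\{2,0\},\{3,1\},\{6,4\}$, which cut out $\{1,6\},\emptyset,\{1\},\{6\}$.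

**Definition (factorial moments).** Write $(z)_s=z(z-1)\cdots(z-s+1)$, with $(z)_0=1$. If $N$ is the size of a random finite set, then $(N)_s$ is the number of ordered $s$-tuples of distinct elements of it, and $\mathbb E(N)_s$ is the $s$-th factorial moment. Ordinary powers are recovered by $z^i=\sum_tS(i,t)(z)_t$, with Stirling numbers $S(i,t)\ge0$ that vanish for $t>i$; for example $z^3=(z)_1+3(z)_2+(z)_3$.

*Example.* Let $Z$ be Poisson with mean $\mu$. Then
$$\mathbb E(Z)_s=\sum_{k\ge s}e^{-\mu}\frac{\mu^k}{(k-s)!}=\mu^s,\qquad \mathbb E\,e^{\lambda Z}=\exp\big(\mu(e^\lambda-1)\big),\qquad \mathbb E[Zh(Z)]=\mu\,\mathbb E\,h(Z+1)\tag{2}$$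
for every polynomial $h$; the last identity follows from $k\cdot\mu^k/k!=\mu\cdot\mu^{k-1}/(k-1)!$.

## Do the squares reach the counting bound?

The counting bound says $\operatorname{VC-dim}_{\mathbb F_q}(S_q)\le\log_2q$. Brian McDonald, Anurag Sahay and Emmett L. Wyman, in "The VC-dimension of quadratic residues in finite fields", arXiv:2210.03789 (2022), are the source of the following conjecture: as $q\to\infty$ over odd prime powers, the squares have the maximum possible VC-dimension,
$$\operatorname{VC-dim}_{\mathbb F_q}(S_q)=(1+o(1))\log_2q .$$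
In plain words: is there a set of almost $\log_2q$ points all of whose subsets are cut out by translates of the squares? There are only $q$ translates, so almost no room for waste. The answer is yes.

**Theorem 1.** For every $\delta\in(0,1)$ and all odd prime powers $q\ge q_0(\delta)$,
$$\operatorname{VC-dim}_{\mathbb F_q}(S_q)\ge\lfloor(1-\delta)\log_2q\rfloor.$$
With the bound $\le\log_2q$, this gives $\operatorname{VC-dim}_{\mathbb F_q}(S_q)=(1+o(1))\log_2q$.

Later we prove a sharper statement, Theorem 2, with loss $\log_2\ln q+O(1)$ instead of $\delta\log_2q$.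

Let us try small cases. In $\mathbb F_3$ the bound is $1$, and $\{0\}$ is shattered by $\{1\}$ (use $x=2$ and $x=0$). In $\mathbb F_5$ we found $2$. In $\mathbb F_7$ the bound is $2$. The pair $\{0,1\}$ meets the translates of $\{1,2,4\}$ by $x=1,3,4,6$, namely $\{2,3,5\},\{4,5,0\},\{5,6,1\},\{0,1,3\}$, in $\emptyset,\{0\},\{1\},\{0,1\}$. So the value is $2$.

Pairs can be done for all $q$. For $y_1\ne y_2$ and signs $\varepsilon_1,\varepsilon_2$, the number of $x$ with $\chi(y_1-x)=\varepsilon_1$ and $\chi(y_2-x)=\varepsilon_2$ is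
$$\sum_{x\ne y_1,y_2}\tfrac{1+\varepsilon_1\chi(y_1-x)}2\cdot\tfrac{1+\varepsilon_2\chi(y_2-x)}2=\tfrac14\big(q-2-\varepsilon_1\chi(y_1-y_2)-\varepsilon_2\chi(y_2-y_1)-\varepsilon_1\varepsilon_2\big)\ge\tfrac{q-5}4 .$$
So every pair is $\chi$-shattered once $q\ge7$. For $q=5$, $Y=\{1,4\}$, $\varepsilon=(-1,-1)$ the count is $\frac14(3-1-1-1)=0$, in agreement with the example above.

## Two arguments that stop at half of the logarithm

Let $\chi$ be the quadratic character. For $y=(y_1,\dots,y_n)$ and $\varepsilon\in\{\pm1\}^n$ let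
$$N_\varepsilon=\#\{x\in\mathbb F_q:\chi(y_j-x)=\varepsilon_j\ \ (1\le j\le n)\}.$$
We want $N_\varepsilon>0$ for all $\varepsilon$. The expected size is $\mu=q2^{-n}$.

The first thing to try is Weil's bound for a fixed $Y$. For $x\notin Y$ the indicator of the pattern is $2^{-n}\sum_{J}\prod_{j\in J}\varepsilon_j\chi(y_j-x)$, summed over $J\subseteq\{1,\dots,n\}$; for $x\in Y$ this expression lies in $[0,\frac12]$ while the indicator is $0$. Sum over $x$. The term $J=\emptyset$ gives $q2^{-n}$, and each of the other $2^n-1$ terms is at most $2^{-n}(n-1)\sqrt q$. Hence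
$$N_\varepsilon\ge q2^{-n}-(n-1)\sqrt q-\tfrac n2 .$$
If $n2^n\le\sqrt q$ the right side is positive (note $n<2\sqrt q$), so *every* $n$-set is $\chi$-shattered, and $\operatorname{VC-dim}\ge(\frac12-o(1))\log_2q$. Past $n\approx\frac12\log_2q$ the main term $q2^{-n}$ is below $\sqrt q$ and the estimate says nothing.

The second thing to try is a random $Y$ and Chebyshev. Choose all $y_j\in\mathbb F_q$ and $\varepsilon_j=\pm1$ uniformly and independently, and let $N=N_\varepsilon$. Then $\mathbb P(N=0)=2^{-n}\sum_\varepsilon\mathbb P_y(N_\varepsilon=0)$, so the union bound over patterns reads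
$$\mathbb P_y(\text{some pattern is missed})\le2^n\,\mathbb P(N=0).\tag{3}$$
For one $x$, the event $\chi(y_j-x)=\varepsilon_j$ has probability $\frac{q-1}{2q}$. For $x_1\ne x_2$, the event $\chi(y_j-x_1)=\chi(y_j-x_2)=\varepsilon_j$ requires $\chi(y_j-x_1)\chi(y_j-x_2)=1$. By (1) this product sums to $-1$ over the $q-2$ values $y\neq x_1,x_2$, so it equals $1$ for $\frac{q-3}2$ of them. Hence, exactly,
$$\mathbb EN=\mu\Big(1-\frac1q\Big)^n,\qquad\mathbb E(N)_2=\mu^2\Big(1-\frac1q\Big)\Big(1-\frac3q\Big)^n .$$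
Since $1-\frac3q\le(1-\frac1q)^2$, we get $\operatorname{Var}N=\mathbb E(N)_2+\mathbb EN-(\mathbb EN)^2\le\mathbb EN$, so $\mathbb P(N=0)\le1/\mathbb EN$. The bound in (3) becomes $2^n/\mathbb EN\ge2^n/\mu=4^n/q$, and this is at least $1$ as soon as $n\ge\frac12\log_2q$. We are stuck at the same place, for a different reason: there are $2^n$ patterns, and the second moment gains only one factor $\mu$.

This second failure can be repaired. If $N$ behaves like a Poisson variable, then its central moment of order $2r$ is $O(\mu^r)$, and Markov gives $\mathbb P(N=0)=O(\mu^{-r})$. With $\mu\ge q^\delta$ and $r\ge1/\delta$ that beats $2^n$. So we need factorial moments up to order $2r$, and there Weil's bound enters again; the first sums not covered by (1) are those of $\chi$ of a quartic. How accurately must we know the moments? Inserting Weil's bound for each tuple $x$ will give relative error $O(nq^{-1/2})$ in $\mathbb E(N)_s$. That error goes straight into the bound for $\mathbb P(N=0)$, and multiplied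 by $2^n$ it is small only for $n$ up to about $\frac12\log_2q$: the same barrier a third time. The way out is that a factorial moment is an *average* over tuples $x=(x_1,\dots,x_s)$. Weil is used only to keep every tuple under control. The mean and the mean square of the error over $x$ are computed directly, and they are of order $1/q$, not $q^{-1/2}$.

## Proof of Theorem 1: a fixed number of moments, averaged over the tuple

Let $\chi$ be the quadratic character, $n=\lfloor(1-\delta)\log_2q\rfloor$, $\mu=q2^{-n}\ge q^\delta$, $r=\lceil1/\delta\rceil$. Constants in $O(\cdot)$ depend only on $r$, and $q$ is large; in particular $n\ge2$. The variables $y_1,\dots,y_n,\varepsilon_1,\dots,\varepsilon_n$ and $N$ are as in the Chebyshev argument.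

**Step 1: factorial moments.** The purpose is to show that $N$ has nearly Poisson factorial moments:
$$\mathbb E(N)_s=\mu^s\big(1+O(n^2/q)\big)\qquad(0\le s\le2r).\tag{4}$$
The case $s=0$ is trivial, so let $s\ge1$. For distinct $x=(x_1,\dots,x_s)$ let
$$C(x)=\{y:\chi(y-x_1)=\dots=\chi(y-x_s)\ne0\}.$$
The quantity $(N)_s$ counts the tuples $x$ of distinct elements such that $\chi(y_j-x_i)=\varepsilon_j$ for all $i,j$. For fixed $x$ the coordinates $j$ are independent, and for each $j$ the event says that $y_j\in C(x)$ and that $\varepsilon_j$ is the common value. Its probability is $\frac{|C(x)|}q\cdot\frac12$. Hence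
$$\mathbb E(N)_s=(q)_s\operatorname*{avg}_x\Big(\frac{|C(x)|}{2q}\Big)^n,\tag{5}$$
where avg is over ordered $s$-tuples of distinct elements.

Next we expand $|C(x)|$. For $y\notin\{x_i\}$,
$$\mathbf 1[y\in C(x)]=\prod_i\frac{1+\chi(y-x_i)}2+\prod_i\frac{1-\chi(y-x_i)}2=2^{1-s}\sum_{|I|\text{ even}}\ \prod_{i\in I}\chi(y-x_i),$$
with $I$ running over subsets of $\{1,\dots,s\}$: the odd $I$ cancel and the even ones double. For $y\in\{x_i\}$ the left side is $0$. The right side is then in $[0,1]$: in each of the two products one factor is $\frac12$ and the others are $0$ or $1$. With $S_I=\sum_y\prod_{i\in I}\chi(y-x_i)$, and $S_\emptyset=q$, summing over $y$ gives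
$$\frac{|C(x)|}q=2^{1-s}(1+u),\qquad u=\frac1q\Big(\sum_{I\ne\emptyset,\ |I|\text{ even}}S_I-2^{s-1}\rho\Big),\quad0\le\rho\le s.\tag{6}$$
We need three facts about $u=u(x)$.

*Pointwise bound.* The polynomial $\prod_{i\in I}(t-x_i)$ has distinct roots and is not a square, so Weil gives $|S_I|\le s\sqrt q$. Hence $|u|=O(q^{-1/2})$, and $n|u|\le1$ for large $q$.

*Mean.* Let $|I|=m\ge2$. The tuple $(x_i)_{i\in I}$ is a uniform $m$-tuple of distinct elements. Relabel its indices $1,\dots,m$, fix $y$, and sum $\prod_{i\le m}\chi(y-x_i)$ over distinct $m$-tuples, first over $x_m$. Since $\sum_x\chi(y-x)=0$, the sum over $x_m\notin\{x_1,\dots,x_{m-1}\}$ of $\chi(y-x_m)$ is $-\sum_{i<m}\chi(y-x_i)$, of modulus at most $m-1$. The remaining factors have modulus at most $1$ and there are $(q)_{m-1}$ choices of them, so the average has modulus at most $(m-1)\frac{(q)_{m-1}}{(q)_m}=\frac{m-1}{q-m+1}$. Summing over $y$,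
$$|\operatorname{avg}S_I|\le\frac{q(m-1)}{q-m+1}=O(1).$$

*Mean square.* The $S_I$ are real, so $S_I^2\ge0$ and we may drop the distinctness of the $x_i$ for an upper bound:
$$\operatorname{avg}S_I^2\le\frac1{(q)_m}\sum_{y,y'}\Big(\sum_x\chi(y-x)\chi(y'-x)\Big)^m\le\frac{q^m}{(q)_m}\big(q+q^{2-m}\big)=O(q).$$
Here the $q$ terms with $y=y'$ are at most $q^m$ each. For $y\ne y'$ the inner sum is $-1$ by (1), since $\chi(y-x)=\chi(-1)\chi(x-y)$ and $\chi=\overline\chi$; these at most $q^2$ terms have modulus $1$.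

Since (6) has a number of terms bounded in terms of $r$, the mean bound gives $\operatorname{avg}u=O(1/q)$. By Cauchy–Schwarz on the sum in (6), the mean-square bound gives $\operatorname{avg}u^2=O(q/q^2)=O(1/q)$.

Now insert these in (5). From $\binom nk\le\binom n2\binom{n-2}{k-2}$ for $k\ge2$,
$$|(1+u)^n-1-nu|\le\binom n2u^2(1+|u|)^{n-2}\le\frac{n^2}2u^2e^{n|u|}\le2n^2u^2 .$$
Averaging, $\operatorname{avg}(1+u)^n=1+O(n/q)+O(n^2/q)=1+O(n^2/q)$. By (5), (6) and $(q)_s=q^s(1+O(1/q))$,
$$\mathbb E(N)_s=(q)_s\,2^{-sn}\operatorname{avg}(1+u)^n=\mu^s\big(1+O(n^2/q)\big),$$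
which is (4).

**Step 2: the central moment of order $2r$.** The purpose is to bound $\mathbb P(N=0)$ by comparison with a Poisson variable $Z$ of mean $\mu$. Write $(z-\mu)^{2r}=\sum_t\gamma_t(z)_t$, where $\gamma_t=\sum_{i\ge t}\binom{2r}i(-\mu)^{2r-i}S(i,t)$. Since $\mu\ge1$ and $t\le i$, $|\gamma_t|\mu^t=O(\mu^{2r})$. As $\mathbb E(Z)_t=\mu^t$, (4) gives
$$\mathbb E(N-\mu)^{2r}=\sum_t\gamma_t\mu^t\big(1+O(n^2/q)\big)=\mathbb E(Z-\mu)^{2r}+O(\mu^{2r}n^2/q).$$
Put $c_k=\mathbb E(Z-\mu)^k$, so $c_0=1$, $c_1=0$. The last identity in (2) with $h(z)=(z-\mu)^k$ gives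
$$c_{k+1}=\mathbb E[Zh(Z)]-\mu\,\mathbb Eh(Z)=\mu\,\mathbb E\big[(Z-\mu+1)^k-(Z-\mu)^k\big]=\mu\sum_{j<k}\binom kjc_j .$$
By induction $c_k$ is a polynomial in $\mu$ of degree at most $\lfloor k/2\rfloor$: the degree of $c_{k+1}$ is at most $1+\lfloor(k-1)/2\rfloor=\lfloor(k+1)/2\rfloor$. So $\mathbb E(Z-\mu)^{2r}=O(\mu^r)$. If $N=0$ then $(N-\mu)^{2r}=\mu^{2r}$, and Markov's inequality gives
$$\mathbb P(N=0)\le\mu^{-2r}\,\mathbb E(N-\mu)^{2r}=O\big(\mu^{-r}+n^2/q\big).$$

**Step 3: union bound.** The purpose is to find one tuple that works for all patterns. We have $2^n\le q^{1-\delta}$, $\mu\ge q^\delta$ and $\delta r\ge1$, so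
$$\sum_{\varepsilon}\mathbb P_y(N_\varepsilon=0)=2^n\,\mathbb P(N=0)=O\big(q^{1-\delta}q^{-\delta r}+n^2q^{-\delta}\big)=O(n^2q^{-\delta})\to0 .$$
For large $q$ some $(y_1,\dots,y_n)$ has $N_\varepsilon>0$ for all $\varepsilon$. Its entries are distinct: if $y_i=y_j$ with $i\ne j$, a pattern with $\varepsilon_i\ne\varepsilon_j$ would be missed. Let $Y=\{y_1,\dots,y_n\}$. Given $A\subseteq Y$, put $\varepsilon_j=1$ if $y_j\in A$ and $\varepsilon_j=-1$ otherwise, and take $x$ with $\chi(y_j-x)=\varepsilon_j$ for all $j$. Then $y_j\in S_q+x\iff\chi(y_j-x)=1\iff y_j\in A$. So $S_q$ shatters $Y$. $\blacksquare$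

## Random sets at the scale $d^n\approx q/\ln q$

Fix $d\ge2$. Let $q$ be an odd prime power with $q\equiv1\pmod d$, let $\chi$ have order $d$, let $\Gamma=\ker\chi$, and put $L=\ln q$.

**Theorem 2.** Let $A=d^{160}$ and $a=1/(1000\ln d)$, and let $Y$ be a uniformly random $n$-subset of $\mathbb F_q$ ($n\le q$). As $q\to\infty$ with $q\equiv1\pmod d$:

* (a) if $d^n\le q/(AL)$, then $\mathbb P(Y\text{ is }\chi\text{-shattered})\to1$, uniformly in $n$;
* (b) if $d^n\ge q/(aL)$, then $\mathbb P(Y\text{ is }\chi\text{-shattered})\to0$, uniformly in $n$. For $d=2$, likewise $\mathbb P(Y\text{ is shattered by }S_q)\to0$.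

**Corollary 3.** $\log_2q-\log_2\ln q-O(1)\le\operatorname{VC-dim}_{\mathbb F_q}(S_q)\le\log_2q$. For the subgroup $\Gamma$ of fixed index $d$, $\operatorname{VC-dim}_{\mathbb F_q}(\Gamma)\ge\log_dq-\log_d\ln q-O_d(1)$. The largest $\chi$-shattered set has size between $\log_dq-\log_d\ln q-O_d(1)$ and $\log_dq$.

The corollary follows from (a) with $n=\lfloor\log_d(q/(AL))\rfloor$: for large $q$ a $\chi$-shattered $n$-set exists, and it is shattered by $\Gamma$, which is $S_q$ when $d=2$. The upper bounds are the counting bounds. Thus Theorem 2 locates, up to an additive $O_d(1)$, the size at which a uniformly random set stops being $\chi$-shattered (for $d=2$, also shattered by $S_q$).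

What in the proof of Theorem 1 breaks when $\mu=q/d^n$ is only of order $L$? Three things, and each dictates a change.

First, a bounded order of moments no longer suffices. To beat $d^n\approx q/L$ with $\mu^{-r}$ and $\mu\approx L$, the order must grow; we take order $K$ equal to a small multiple of $L$. "Small" matters: the expansion of $|C(x)|$ has about $d^s$ terms, and $d^K$ should be a small power of $q$.

Second, the relative error $n^2/q$ is too big. Multiplied by $d^n$ it is $n^2/\mu$, of order $L$. So we need the terms of order $1/q$ in $\mathbb E(N)_s$ explicitly, with error of order $q^{-3/2}$ up to small powers of $q$.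

Third, the $y_j$ must be chosen *distinct*. With independent $y_j$, two coincide with probability $(1-o(1))\binom n2/q$. Given a coincidence, the first coinciding pair has different $\varepsilon$'s with probability $1-\frac1d$, and then $N=0$. So $d^n\,\mathbb P(N=0)\ge(1-o(1))(1-\frac1d)\binom n2/\mu$, which tends to infinity when $\mu$ is of order $L$. In the computation below, this is where a large term cancels.

## Factorial moments to second order

**Setup.** Constants in $O,\ll$ depend on $d$ only, and $q$ is large. Let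
$$\eta=\tfrac1{20},\qquad K=2\Big\lfloor\frac{\eta L}{2\ln d}\Big\rfloor,$$
so $K$ is even, $d^K\le q^\eta$ and $K\ll L$. Let $n\ge1$ with $d^n\le q$, so $n\ll L$, and $\mu=q/d^n$. Let $(y_1,\dots,y_n)$ be a uniform tuple of distinct elements, $\varepsilon\in\mu_d^n$ uniform and independent of it, and $N=\#\{x:\chi(y_j-x)=\varepsilon_j\ \forall j\}$. As before $C(x)=\{y:\chi(y-x_1)=\dots=\chi(y-x_s)\ne0\}$ for distinct $x_1,\dots,x_s$, $s\ge1$, and $\mathbb E_x$ is the average over $s$-tuples of distinct elements. All $y_j$ lie in $C(x)$ with probability $(|C(x)|)_n/(q)_n$, and then $\varepsilon$ is determined, so for $s\ge1$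
$$\mathbb E(N)_s=(q)_s\,d^{-n}\,\mathbb E_x\frac{(|C(x)|)_n}{(q)_n}.\tag{7}$$

**Expansion of $|C(x)|$.** This repeats (6) for general $d$. For $e\in\mu_d$ and $t\ne0$, $\mathbf 1[\chi(t)=e]=\frac1d\sum_{b\bmod d}e^{-b}\chi^b(t)$; at $t=0$ the right side is $\frac1d$. Multiply over $i$ with $t=y-x_i$ and sum over $e$. Since $\sum_ee^{-\sum b_i}$ is $d$ if $\sum b_i=0$ in $\mathbb Z/d$ and $0$ otherwise, we get $d^{1-s}\sum_b\prod_i\chi^{b_i}(y-x_i)$ over $b\in(\mathbb Z/d)^s$ with $\sum b_i=0$. This equals $\mathbf 1[y\in C(x)]$ for $y\notin\{x_i\}$. At $y=x_{i_0}$ it equals $\sum_e\frac1d\prod_{i\ne i_0}\mathbf 1[\chi(y-x_i)=e]\in[0,1]$, while the indicator is $0$. Summing over $y$,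
$$|C(x)|=d^{1-s}\Big(q+\sum_{b\in B}S_b\Big)-\rho,\qquad S_b=\sum_y\prod_i\chi^{b_i}(y-x_i),\qquad B=\Big\{0\ne b\in(\mathbb Z/d)^s:\sum b_i=0\Big\},$$
with $0\le\rho\le s$. Put
$$|C(x)|=q\,d^{1-s}(1+u),\qquad u=q^{-1}\Big(\sum_{b\in B}S_b-d^{s-1}\rho\Big).$$
Represent each $b_i$ in $\{0,\dots,d-1\}$: the polynomial $\prod_i(t-x_i)^{b_i}$ is not a $d$-th power, so Weil gives $|S_b|\le(s-1)\sqrt q$. Therefore, for $1\le s\le K$,
$$|u|\le d^{s-1}\Big(\frac{s-1}{\sqrt q}+\frac sq\Big)\le s\,d^sq^{-1/2}\ll Lq^{\eta-1/2}.\tag{8}$$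
Every $b\in B$ has support of size at least $2$. Let $B_2\subseteq B$ be those with support of size exactly $2$. Then $|B|=d^{s-1}-1$ and $|B_2|=(d-1)\binom s2$. If $b\in B_2$, say $b=(c,-c)$ on $\{i,i'\}$, then (1) with $\psi=\chi^c$ gives $S_b=-1$ exactly.

The next lemma replaces the direct computation of averages in Theorem 1. It says that small sums in several coordinates multiply, almost as if the $x_i$ were independent.

**Lemma 4.** Let $s\le K$, let $g_1,\dots,g_s:\mathbb F_q\to\mathbb C$ satisfy $|g_i|\le1$, and suppose $|\sum_xg_i(x)|\le\sqrt q$ for at least $m$ indices $i$. Then $|\mathbb E_x\prod_ig_i(x_i)|\le\beta_m$, where $\beta_2\ll L/q$ and $\beta_3\ll Lq^{-3/2}$.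

*Proof.* For $m\ge1$ let $\beta_m$ be the supremum of the left side over all such configurations with at most $K$ functions, and put $\beta_0=\beta_{-1}=1$, which are trivial bounds. The law of $(x_1,\dots,x_s)$ is invariant under permutations, so we may assume that $g_s$ is one of the $m$ functions. Given $x_1,\dots,x_{s-1}$, the point $x_s$ is uniform on the other $q-s+1$ elements, so
$$\mathbb E\prod_{i\le s}g_i(x_i)=\frac1{q-s+1}\Big[\Big(\sum_xg_s(x)\Big)\mathbb E\prod_{i<s}g_i(x_i)-\sum_{i<s}\mathbb E\,(g_ig_s)(x_i)\prod_{i'\ne i,s}g_{i'}(x_{i'})\Big].$$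
The first product still contains at least $m-1$ of the given functions. In the $i$-th term of the second sum, $g_s$ and possibly $g_i$ are lost, so at least $m-2$ remain. As $s\le K$ and $q-s+1\ge q/2$,
$$\beta_m\le\frac2q\big(\sqrt q\,\beta_{m-1}+K\beta_{m-2}\big).$$
Hence $\beta_1\le\frac2q(\sqrt q+K)\le3q^{-1/2}$ for large $q$, then $\beta_2\le\frac2q(3+K)=(2K+6)/q\ll L/q$, and $\beta_3\le\frac2q\big((2K+6)q^{-1/2}+3Kq^{-1/2}\big)\ll Lq^{-3/2}$. $\square$

**Lemma 5.** For $1\le s\le K$,
$$\mathbb E_xu=-\frac{s+(d-1)\binom s2}q+O\Big(\frac{L^4}{q^2}\Big),\qquad\mathbb E_xu^2=\frac{d^{s-1}-1-(d-1)\binom s2}q+O\big(L^2q^{2\eta-3/2}\big).$$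

*Proof.* *First formula.* This mean is computable exactly. The quantity $\mathbb E_x|C(x)|/q$ is the probability, for uniform $y$, that the distinct elements $y-x_i$ all lie in one coset of $\Gamma$ in $\mathbb F_q^\times$. There are $d$ cosets of size $(q-1)/d$, so it equals
$$\frac{d\,\big((q-1)/d\big)_s}{(q)_s}=d^{1-s}\prod_{i=0}^{s-1}\frac{q-1-di}{q-i}=d^{1-s}\prod_{i=0}^{s-1}(1-a_i),\qquad a_i=\frac{1+(d-1)i}{q-i}.$$
On the other hand it is $d^{1-s}(1+\mathbb E_xu)$. For $a_i\in[0,1]$ we have $0\le\prod(1-a_i)-1+\sum a_i\le(\sum a_i)^2\ll L^4/q^2$. Also $a_i=\frac{1+(d-1)i}q+O(i(1+di)/q^2)$, so $\sum_{i<s}a_i=\frac{s+(d-1)\binom s2}q+O(L^3/q^2)$.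

*Second formula.* First compute $\mathbb E_x(\sum_BS_b)^2=\sum_{b,b'\in B}\mathbb E_xS_bS_{b'}$. If $b,b'$ are both in $B_2$, then $S_bS_{b'}=1$; these pairs contribute $|B_2|^2\ll L^4$ in total. Otherwise the union of the two supports has size at least $3$, and
$$\mathbb E_xS_bS_{b'}=\sum_{y,y'}\mathbb E_x\prod_ig_i(x_i),\qquad g_i(x)=\chi^{b_i}(y-x)\chi^{b_i'}(y'-x).$$

* Terms with $y\ne y'$. For every $i$ in the union of the supports, $g_i$ is, up to a factor of modulus $1$, $\chi$ of $(x-y)^{b_i}(x-y')^{b'_i}$, which has at most two distinct roots and is not a $d$-th power. So $|\sum_xg_i(x)|\le\sqrt q$ by Weil. There are at least three such $i$, and by Lemma 4 these terms total at most $q^2\beta_3\ll Lq^{1/2}$.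
* Terms with $y=y'$, when $b+b'\ne0$. Since $\sum_i(b_i+b_i')=0$, at least two indices have $b_i+b'_i\ne0$. For these, $g_i(x)=\chi^{b_i+b'_i}(y-x)$ has sum $0$. By Lemma 4 the total is at most $q\beta_2\ll L$.
* Terms with $y=y'$, when $b'=-b$, with $m$ the size of the support of $b$. The product is $\mathbf 1[x_i\ne y\ \forall i\in\operatorname{supp}b]$, with expectation $1-m/q$. The total over $y$ is $q-m$.

There are $|B|-|B_2|$ pairs with $b'=-b$ outside $B_2\times B_2$, and at most $d^{2s}$ pairs in all. The corrections $m\le s$ and $L^4$ are absorbed, and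
$$\sum_{b,b'\in B}\mathbb E_xS_bS_{b'}=q\big(|B|-|B_2|\big)+O\big(d^{2s}Lq^{1/2}\big).$$
Divide by $q^2$; since $d^{2s}\le q^{2\eta}$ the error is $O(Lq^{2\eta-3/2})$. Finally, $qu$ and $\sum_BS_b$ differ by at most $sd^s$, and $|\sum_BS_b|\le sd^s\sqrt q$. So replacing one by the other changes $u^2$ by $O\big(q^{-2}(sd^s\sqrt q\cdot sd^s+s^2d^{2s})\big)=O(L^2q^{2\eta-3/2})$. Insert $|B|=d^{s-1}-1$ and $|B_2|=(d-1)\binom s2$. $\square$

**Proposition 6.** For $0\le s\le K$,
$$\mathbb E(N)_s=\mu^s\Big(1-\theta_1s-\theta_2s(s-1)+O\big(L^6q^{3\eta-3/2}\big)\Big),\qquad\theta_1=\frac nq,\quad\theta_2=\frac{1+(d-1)\binom{n+1}2}{2q}.$$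

*Proof.* The case $s=0$ is trivial; let $s\ge1$.

**Step 1: the effect of sampling without replacement.** Here we compare $(|C|)_n/(q)_n$ with $p^n$, where $p=|C|/q=d^{1-s}(1+u)$. We have
$$\frac{(|C|)_n}{(q)_n}=p^n\prod_{0\le i<n}\frac{1-i/(qp)}{1-i/q}.$$
Here $qp$ is at least of order $q^{1-\eta}$, much larger than $n$. The logarithm of the product is
$$-\sum_{i<n}i\Big(\frac1{qp}-\frac1q\Big)+O\Big(\frac{n^3}{(qp)^2}\Big)=-\binom n2\frac{1/p-1}q+O\Big(\frac{n^3}{(qp)^2}\Big).$$
Since $1/p=d^{s-1}(1+u)^{-1}=d^{s-1}+O(d^s|u|)$, this equals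
$$-\binom n2\frac{d^{s-1}-1}q+O\Big(\frac{n^2d^s|u|}q+\frac{n^3d^{2s}}{q^2}\Big).$$
The main term is $O(L^2q^{\eta-1})$, and by (8) the error is $O(L^3q^{2\eta-3/2})$. Exponentiating, the square of the main term is $O(L^4q^{2\eta-2})$, so the product is $1-\binom n2\frac{d^{s-1}-1}q+O(L^3q^{2\eta-3/2})$.

**Step 2: the pointwise expansion.** Now we expand $(1+u)^n$ to second order. By (8), $n|u|\to0$, so $(1+u)^n=1+nu+\binom n2u^2+O(n^3|u|^3)$, and $n^3|u|^3\ll L^6q^{3\eta-3/2}$. Multiply by the result of Step 1. The cross terms are $O(n|u|\cdot L^2q^{\eta-1})=O(L^4q^{2\eta-3/2})$. As $d^{(s-1)n}p^n=(1+u)^n$,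
$$d^{(s-1)n}\frac{(|C|)_n}{(q)_n}=1+nu+\binom n2\Big(u^2-\frac{d^{s-1}-1}q\Big)+O\big(L^6q^{3\eta-3/2}\big).\tag{9}$$

**Step 3: averaging.** Here the large term disappears. In $\mathbb E_x$ of (9), Lemma 5 makes the two terms $d^{s-1}-1$ cancel: the mean square of $u$ exactly compensates the loss from choosing the $y_j$ distinct. The errors of Lemma 5 contribute $O(nL^4/q^2+n^2L^2q^{2\eta-3/2})$, which is absorbed. What remains is
$$1-\frac1q\Big[ns+(d-1)\Big(n+\binom n2\Big)\binom s2\Big]+O\big(L^6q^{3\eta-3/2}\big),\qquad n+\binom n2=\binom{n+1}2.$$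
Insert this in (7), where the powers of $d$ combine to $d^{-n}d^{(1-s)n}=d^{-sn}$, and use $(q)_s=q^s\big(1-\binom s2/q+O(L^4/q^2)\big)$. The cross terms are $O(L^6q^{-2})$. With $\binom s2=\frac12s(s-1)$ this is the claim. $\square$

## Below the threshold: moments of order proportional to $\ln q$

We prove Theorem 2(a).

**Step 1: reduction to one $n$.** The purpose is to work with $\mu$ of order $L$. Subsets of $\chi$-shattered sets are $\chi$-shattered, and a uniform $n$-subset of a uniform $n_1$-subset is uniform. So the probability of being $\chi$-shattered is non-increasing in $n$, and we may take $n$ maximal with $d^n\le q/(AL)$; for large $q$, $n\ge1$. Then $AL\le\mu<dAL$.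

**Step 2: comparison with Poisson.** The purpose is to express $\mathbb E(N-\mu)^K$ through a Poisson variable $Z$ of mean $\mu$, using the explicit terms of Proposition 6. Let $g(z)=(z-\mu)^K=\sum_s\gamma_s(z)_s$ and $\Delta h(z)=h(z+1)-h(z)$. Since $\Delta(z)_s=s(z)_{s-1}$ and $\mathbb E(Z)_s=\mu^s$,
$$\sum_s\gamma_s\,s\,\mu^s=\mu\,\mathbb E\Delta g(Z),\qquad\sum_s\gamma_s\,s(s-1)\,\mu^s=\mu^2\,\mathbb E\Delta^2g(Z),\qquad\sum_s|\gamma_s|\mu^s\le\mathbb E(Z+\mu)^K.$$
The last inequality holds because $\gamma_s=\sum_i\binom Ki(-\mu)^{K-i}S(i,s)$, so $|\gamma_s|$ is at most the corresponding coefficient of $(z+\mu)^K$. By Proposition 6,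
$$\mathbb E(N-\mu)^K=\mathbb Eg(Z)-\theta_1\mu\,\mathbb E\Delta g(Z)-\theta_2\mu^2\,\mathbb E\Delta^2g(Z)+O\big(L^6q^{3\eta-3/2}\,\mathbb E(Z+\mu)^K\big).$$
Let $m^*=\max_{0\le j\le2}\mathbb Eg(Z+j)$. Since $g\ge0$, $|\mathbb E\Delta g(Z)|\le m^*$ and $|\mathbb E\Delta^2g(Z)|=|\mathbb E[g(Z+2)-2g(Z+1)+g(Z)]|\le2m^*$. As $\theta_1\mu\ll L^2/q$ and $\theta_2\mu^2\ll L^4/q$ tend to $0$, the first three terms total at most $2m^*$. The explicit $1/q$ terms of Proposition 6 thus became harmless: they multiply differences of $g$ at $Z$, not the huge quantity $\mathbb E(Z+\mu)^K$.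

**Step 3: the two Poisson bounds.** First we bound $m^*$. Since $K$ is even, $t^Kw^K/K!\le\cosh(tw)$ for $t>0$, and $\cosh(t(w+j))\le e^{tj}\cosh(tw)$. For $0<t\le1$, (2) gives $\mathbb Ee^{\pm t(Z-\mu)}=\exp\big(\mu(e^{\pm t}-1\mp t)\big)\le e^{\mu t^2}$, because $e^v-1-v\le v^2\big(\frac1{2!}+\frac1{3!}+\cdots\big)=(e-2)v^2\le v^2$ on $[-1,1]$. So for $0\le j\le2$
$$\mathbb Eg(Z+j)\le K!\,t^{-K}e^{2t+\mu t^2}.$$
Take $t=\sqrt{K/(2\mu)}$. This is at most $1$ because $K\le\eta L/\ln d\le\mu$. With $K!\le K^K$ and $\mu t^2=K/2$,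
$$m^*\le e^2K^K\Big(\frac{2\mu}K\Big)^{K/2}e^{K/2}=e^2(2eK\mu)^{K/2}.$$
Second, we bound $\mathbb E(Z+\mu)^K$. From $w\le e^{w-1}$ with $w=(Z+\mu)/\mu$ we get $(Z+\mu)^K\le\mu^Ke^{KZ/\mu}$. By (2) and $e^w-1\le2w$ on $[0,1]$, applied to $w=K/\mu\le1$,
$$\mathbb E(Z+\mu)^K\le\mu^K\exp\big(\mu(e^{K/\mu}-1)\big)\le\mu^Ke^{2K}.$$

**Step 4: Markov and the union bound.** It remains to put in the numbers. By Markov,
$$\mathbb P(N=0)\le\mu^{-K}\,\mathbb E(N-\mu)^K\le2e^2\Big(\frac{2eK}\mu\Big)^{K/2}+O\big(L^6q^{3\eta-3/2}e^{2K}\big).$$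
Since $K\le\eta L/\ln2$ and $2/\ln2<3$, $e^{2K}\le q^{3\eta}$. Also $\frac{2eK}\mu\le\frac{2e}{20\ln2}\cdot\frac1A\le\frac1A$. Since $K\ge\eta L/(2\ln d)$ for large $q$, and $\ln A=160\ln d$,
$$A^{-K/2}\le\exp\Big(-\frac{\eta L\ln A}{4\ln d}\Big)=q^{-2}.$$
With $d^n\le q$,
$$\sum_\varepsilon\mathbb P_Y(N_\varepsilon=0)=d^n\,\mathbb P(N=0)\le2e^2q^{-1}+O\big(L^6q^{6\eta-1/2}\big)=O\big(L^6q^{-1/5}\big)\to0 .$$
So with probability tending to $1$ every pattern occurs, that is, $Y$ is $\chi$-shattered. $\blacksquare$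

## Above the threshold: many missed patterns

We prove Theorem 2(b). The method is now a lower bound for the proportion of missed patterns, for one typical $Y$, by Bonferroni's inequality.

**Step 1: reduction.** The purpose is again to fix $n$, and to make one count serve both notions of shattering. Both are hereditary, so it suffices to treat the least $n$ with $d^n\ge q/(aL)$. Then $aL/d<\mu\le aL$. In particular $\mu\to\infty$, so $d^n\le q$ for large $q$ and the setup above applies. We show that with probability tending to $1$ over $Y$, *more than $n$* patterns $\varepsilon$ have $N_\varepsilon=0$. For $\chi$-shattering one missed pattern is enough. For $d=2$ and shattering by $S_q$: if $x\notin Y$, then $\chi(y-x)=\pm1$ for all $y\in Y$, so the subset realized by $x$ corresponds to a pattern with $N_\varepsilon>0$. The missed patterns thus give more than $n$ subsets not realized by any $x\notin Y$, and the $n$ elements $x\in Y$ realize at most $n$ subsets. So some subset is not realized.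 (In $\mathbb F_5$ with $Y=\{1,4\}$ one pattern was missed, and elements of $Y$ rescued it; this is why we ask for more than $n$.)

**Step 2: the quantities $M_s$.** They are the factorial moments over $\varepsilon$ alone, with $Y$ fixed. Let $R$ be an odd integer in $[9\mu,9\mu+2]$. For large $q$, $R\le10\mu\le10aL=\frac L{100\ln d}$, so $2R\le K$. For fixed $Y$ put $M_s=\mathbb E_\varepsilon(N_\varepsilon)_s$, $0\le s\le R$. Then $M_0=1$, and for $1\le s\le R$
$$M_s=d^{-n}\,\#\{x=(x_1,\dots,x_s)\text{ distinct}:Y\subseteq C(x)\},$$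
because a tuple $x$ is counted for exactly one $\varepsilon$ if $Y\subseteq C(x)$, and for none otherwise. Let $1\le s\le R$ in Steps 3 and 4.

**Step 3: the mean of $M_s$ over $Y$.** By (8) the deviations from $1$ in (9) are at most of order $n|u|\ll L^2q^{\eta-1/2}$, $n^2u^2\ll L^4q^{2\eta-1}$, $n^2d^s/q\ll L^2q^{\eta-1}$ and $L^6q^{3\eta-3/2}$. Hence for every tuple of $s$ distinct elements, $1\le s\le K$,
$$\mathbb P(Y\subseteq C(x))=\frac{(|C(x)|)_n}{(q)_n}=d^{(1-s)n}\big(1+O(L^2q^{\eta-1/2})\big).\tag{10}$$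
Multiplying by $d^{-n}(q)_s=d^{-n}q^s(1+O(L^2/q))$, we get $\mathbb E_YM_s=\mu^s\big(1+O(L^2q^{\eta-1/2})\big)$.

**Step 4: the variance of $M_s$.** The purpose is to show that $M_s$ concentrates. Now $M_s^2$ counts, with weight $d^{-2n}$, pairs $(x,x')$ with $Y\subseteq C(x)\cap C(x')$.

*Disjoint pairs.* Multiply the character expansions for $x$ and for $x'$: the exponents sum to $0$ separately over $x$ and over $x'$. There are $d^{2s-2}$ terms. The trivial one gives $q$, and each other one is at most $(2s-1)\sqrt q$ by Weil, since the $2s$ points are distinct. At each of the $2s$ points the expansion is in $[0,1]$ and the indicator is $0$. So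
$$|C(x)\cap C(x')|=q\,d^{2-2s}\big(1+O(sd^{2s}q^{-1/2})\big).$$
For integers $0\le M\le q$ we have $(M)_n/(q)_n\le(M/q)^n$: the left side is $0$ if $M<n$, and otherwise $\frac{M-i}{q-i}\le\frac Mq$ for each factor. Hence $\mathbb P(Y\subseteq C(x)\cap C(x'))\le d^{(2-2s)n}\big(1+O(L^2q^{2\eta-1/2})\big)$. There are at most $q^{2s}$ such pairs, so they contribute at most $\mu^{2s}\big(1+O(L^2q^{2\eta-1/2})\big)$ to $\mathbb E_YM_s^2$.

*Pairs sharing exactly $j\ge1$ elements.* Because of the shared element the two common values agree, so $C(x)\cap C(x')=C(x\cup x')$, with $2s-j\le2R\le K$ distinct points. By (10) the probability is at most $2d^{(1-2s+j)n}$. There are at most $q^{2s-j}\binom sj^2j!$ such pairs: choose the positions of the shared elements in each tuple, a bijection, and the points. With $\binom sj^2j!\le s^{2j}/j!$, the contribution is at most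
$$d^{-2n}\cdot2d^{(1-2s+j)n}\,q^{2s-j}\binom sj^2j!=2d^{-n}\mu^{2s-j}\binom sj^2j!\le2d^{-n}\mu^{2s}\frac{(s^2/\mu)^j}{j!}.$$
Summed over $j$ this is at most $2d^{-n}\mu^{2s}e^{s^2/\mu}$. Now $d^{-n}=\mu/q\le aL/q$, and $s^2/\mu\le R^2/\mu\le100\mu\le100aL$. Since $a\le\frac1{1000\ln2}<\frac1{400}$, the total is at most $2\mu^{2s}\frac{aL}qq^{100a}\ll\mu^{2s}q^{-1/2}$.

Subtracting the square of the mean from Step 3, $\operatorname{Var}_Y(M_s)\ll\mu^{2s}L^2q^{2\eta-1/2}=\mu^{2s}L^2q^{-2/5}$.

**Step 5: all $M_s$ at once.** We want one event of large probability on which every $M_s$ is close to $\mu^s$. By Step 3, $|\mathbb E_YM_s-\mu^s|\le\frac12q^{-1/10}\mu^s$ for large $q$. So by Chebyshev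
$$|M_s-\mu^s|\le q^{-1/10}\mu^s\tag{11}$$
fails with probability at most $4q^{1/5}\mu^{-2s}\operatorname{Var}_Y(M_s)=O(L^2q^{-1/5})$. For $s=0$ it always holds, as $M_0=1$. A union bound over $1\le s\le R\ll L$ shows that with probability $1-o(1)$, (11) holds for all $0\le s\le R$. Fix such a $Y$.

**Step 6: Bonferroni.** The last task is to pass from moments to missed patterns. For an integer $N\ge1$, $\sum_{s\le R}(-1)^s\binom Ns=(-1)^R\binom{N-1}R\le0$ since $R$ is odd; for $N=0$ the sum is $1$. So $\mathbf 1[N=0]\ge\sum_{s\le R}(-1)^s(N)_s/s!$. Apply this to $N_\varepsilon$, average over $\varepsilon$, use (11), and then Taylor's theorem for $e^{-\mu}$ (whose remainder is at most $\mu^{R+1}/(R+1)!$):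
$$\mathbb P_\varepsilon(N_\varepsilon=0)\ge\sum_{s\le R}\frac{(-1)^sM_s}{s!}\ge\sum_{s\le R}\frac{(-\mu)^s}{s!}-q^{-1/10}e^\mu\ge e^{-\mu}-\frac{\mu^{R+1}}{(R+1)!}-q^{-1/10}e^\mu .$$
From $k!\ge(k/e)^k$ and $R+1\ge9\mu$,
$$\frac{\mu^{R+1}}{(R+1)!}\le\Big(\frac{e\mu}{R+1}\Big)^{R+1}\le3^{-9\mu}\le e^{-9\mu}=o(e^{-\mu}),$$
since $e/9<1/3$ and $\mu\to\infty$. Also $q^{-1/10}e^\mu\le q^{-1/10+a}=o(q^{-a})$ because $2a<\frac1{10}$, and $q^{-a}\le e^{-\mu}$ because $\mu\le aL$. Hence for large $q$, $\mathbb P_\varepsilon(N_\varepsilon=0)\ge\frac12e^{-\mu}\ge\frac12q^{-a}$, and the number of missed patterns is at least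
$$\tfrac12d^nq^{-a}\ge\frac{q^{1-a}}{2aL}>n,$$
as $n\ll L$. By Step 1 such a $Y$ is not $\chi$-shattered, and for $d=2$ it is not shattered by $S_q$. $\blacksquare$
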